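\title{How much perturbation resilience makes the $k$-median and $k$-means linear programs integral?}

\begin{abstract}
A clustering instance is $\alpha$-perturbation resilient if its optimal clustering is unique and does not change when the metric is replaced by another metric in which every distance has shrunk by a factor of at most $\alpha$. We ask whether some constant $\alpha$ forces the natural linear programming relaxation of $k$-median, or of $k$-means, to have an integral optimum. The answer is no for both objectives, already for $k=2$. We also determine, up to constant factors, the resilience that is needed on instances with $n$ points: it is $\Theta(\log n)$ for $k$-median and $\Theta(\sqrt{\log n})$ for $k$-means. The counterexamples come from Poincar\'e inequalities on the cube and on expander graphs. The upper bound is a dual certificate, built with the help of perturbed metrics in which the distances from two points are prescribed.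
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{clustering instance} is a triple $(X,d,k)$, where $X$ is a set of $n$ points, $d$ is a metric on $X$, and $k\ge1$ is an integer. A \emph{solution} is a nonempty set $C\subseteq X$ of at most $k$ \emph{centers}. We treat two objectives at once through an exponent $z\in\{1,2\}$: the cost of $C$ is
\[
\sum_{j\in X}\min_{i\in C}d(i,j)^z ,
\]
the \emph{$k$-median} cost for $z=1$ and the \emph{$k$-means} cost for $z=2$. The least cost of a solution is the \emph{integral optimum}. Assigning every point to a nearest center of $C$ and grouping the points by their center gives a partition of $X$. Ties may be broken arbitrarily, and every partition obtained in this way from an optimal solution is an \emph{optimal clustering}.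

\begin{definition}\label{def:pr}
Let $\alpha\ge1$. A \emph{metric $\alpha$-perturbation} of $d$ is a metric $d'$ on $X$ with $d/\alpha\le d'\le d$. The instance $(X,d,k)$ is \emph{$\alpha$-resilient} (for the given $z$) if it has a unique optimal clustering and, for every metric $\alpha$-perturbation $d'$ of $d$, the instance $(X,d',k)$ has a unique optimal clustering, equal to that of $(X,d,k)$. The optimal centers may change with $d'$.
\end{definition}

The parameter $\alpha$ measures how inaccurately the distances may be known before the answer changes. For $\alpha=1$ the definition asks only for uniqueness, and an $\alpha$-resilient instance is $\alpha'$-resilient for every $\alpha'\in[1,\alpha]$.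

The natural linear programming relaxation has a variable $y_i$ for the extent to which $i$ is opened as a center and a variable $x_{ij}$ for the extent to which $j$ is assigned to $i$:
\begin{equation}\label{eq:lp}
\begin{gathered}
\min\ \sum_{i,j\in X}d(i,j)^z\,x_{ij}\qquad\text{subject to}\\
\sum_{i\in X}x_{ij}=1\ \ (j\in X),\qquad x_{ij}\le y_i\ \ (i,j\in X),\qquad \sum_{i\in X}y_i\le k,\qquad x,y\ge0 .
\end{gathered}
\end{equation}
A feasible point with all coordinates in $\{0,1\}$ is a set of at most $k$ centers with an assignment of the points to them. Hence \eqref{eq:lp} has an integral optimum solution exactly when its value equals the integral optimum. The following question comes from Chekuri and Gupta \cite{CG}.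

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $\alpha$ such that \eqref{eq:lp} has an integral optimum solution for every $\alpha$-resilient instance of $k$-median, or of $k$-means?}
\medskip

Two simple facts suggest the answer yes. First, for $k=1$ the program is always integral: the constraints $\sum_ix_{ij}=1$, $x_{ij}\le y_i$ and $\sum_iy_i\le1$ force $x_{ij}=y_i$, so the cost is a convex combination of the costs of single centers. Second, in an $\alpha$-resilient instance every point is more than $\alpha$ times farther from any other center than from its own (Lemma~\ref{lem:prox}). For large $\alpha$ the instance therefore looks like $k$ well-separated problems with one center each. What this picture misses is that the $k$ problems share the budget $\sum_iy_i\le k$. Resilience says that it does not pay to close a \emph{whole} center in one cluster in order to open a second one elsewhere. The linear program can move a small \emph{fraction} of a center, and spread it over many points.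

\begin{theorem}\label{thm:cube}
Let $\alpha\ge1$, and let $N$ be an integer with $N>\alpha^2$ if $z=1$ and $N\ge4\alpha^4$ if $z=2$. There is an $\alpha$-resilient instance with $2^N+1$ points and $k=2$ for which the value of \eqref{eq:lp} is strictly less than the integral optimum.
\end{theorem}

So no constant $\alpha$ works, for either objective, and $k=2$ is the smallest number of centers for which this can happen. The instances grow with $\alpha$, and the next two theorems show how fast they must grow.

\begin{theorem}\label{thm:exp}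
For every sufficiently large $n$ there is an instance with $n$ points and $k=2$ that is $\alpha$-resilient with $\alpha=(\frac1{700}\log_2n)^{1/z}$ and for which the value of \eqref{eq:lp} is strictly less than the integral optimum.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $n\ge2$ and $k\ge1$. If an instance with $n$ points is $\alpha$-resilient with $\alpha\ge568\lceil\log_2n\rceil$ for $z=1$, or $\alpha\ge74\sqrt{\lceil\log_2n\rceil}$ for $z=2$, then \eqref{eq:lp} has an integral optimum solution.
\end{theorem}

Since resilience is monotone in $\alpha$, Theorems~\ref{thm:exp} and~\ref{thm:upper} say that the smallest $\alpha$ that guarantees an integral optimum on all $n$-point instances, over all $k$, is $\Theta(\log n)$ for $k$-median and $\Theta(\sqrt{\log n})$ for $k$-means.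

All three proofs compare two quantities attached to a single cluster: what a whole second center can gain under a perturbed metric, and the rate at which a small fraction of a center gains. Section~\ref{sec:gain} defines both and turns a large ratio into a counterexample. Sections~\ref{sec:cube} and~\ref{sec:exp} produce large ratios. Sections~\ref{sec:upper} and~\ref{sec:cover} show, in dual form, that the ratio is $O(\log n)$.

\medskip
\noindent\textbf{Notation.} We write $t^+=\max(t,0)$ and $t^-=\max(-t,0)$. For a metric $d'$ on a finite set $B$ let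
\[
\operatorname{OPT}_{d'}(B)=\min_{v\in B}\sum_{j\in B}d'(v,j)^z .
\]
A point $v$ that attains the minimum is an \emph{optimal single center}. A function is \emph{$\ell$-Lipschitz} if $|f(v)-f(w)|\le\ell\,d(v,w)$, always with respect to the original metric $d$.

\section{The gain of a second center}\label{sec:gain}

\begin{definition}\label{def:gain}
Let $(B,d)$ be a finite metric space. For a metric $d'$ on $B$ and $a,b\in B$, the \emph{gain} of the pair $a,b$ is
\[
\operatorname{gain}_{d'}(a,b)=\operatorname{OPT}_{d'}(B)-\sum_{j\in B}\min\bigl(d'(a,j),d'(b,j)\bigr)^z .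
\]
For $\beta\ge1$, the \emph{robust gain} $\Gamma_\beta(B)$ is the supremum of $\operatorname{gain}_{d'}(a,b)$ over all $a,b\in B$ and all metrics $d'$ on $B$ with $d/\beta\le d'\le d$.
\end{definition}

Two elementary lemmas bound the gain by a variance.

\begin{lemma}\label{lem:minmax}
For real functions $f,g$ on a finite set,
\[
\min\Bigl(\sum f,\sum g\Bigr)-\sum\min(f,g)=\min\Bigl(\sum(f-g)^+,\sum(g-f)^+\Bigr)=\sum\max(f,g)-\max\Bigl(\sum f,\sum g\Bigr).
\]
\end{lemma}

\begin{proof}
We have $f-\min(f,g)=(f-g)^+$ and $g-\min(f,g)=(g-f)^+$. The left side is the smaller of the sums of these two functions. We also have $\max(f,g)-f=(g-f)^+$ and $\max(f,g)-g=(f-g)^+$, and the right side is the smaller of the sums of these.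
\end{proof}

Since $\operatorname{OPT}_{d'}(B)$ is at most the cost of $a$ alone and at most the cost of $b$ alone, the first equality gives
\begin{equation}\label{eq:gainh}
\operatorname{gain}_{d'}(a,b)\le\min\Bigl(\sum_{B}h^+,\sum_{B}h^-\Bigr),\qquad h=d'(a,\cdot)^z-d'(b,\cdot)^z .
\end{equation}
Two centers gain much only if each of them is much better than the other on a large set of points.

\begin{lemma}\label{lem:var}
For a real random variable $h$ on a finite probability space, $\min(\mathbb{E}h^+,\mathbb{E}h^-)\le\frac12\sqrt{\operatorname{Var}h}$.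
\end{lemma}

\begin{proof}
Replacing $h$ by $-h$ if necessary, let $\mu=\mathbb{E}h\ge0$. Then $h^-\le(h-\mu)^-$. As $h-\mu$ has mean zero, $\mathbb{E}(h-\mu)^-=\frac12\mathbb{E}|h-\mu|\le\frac12\sqrt{\operatorname{Var}h}$ by the Cauchy--Schwarz inequality.
\end{proof}

\begin{example}[the square and a distant point]\label{ex:square}
Let $z=1$ and let $B=\{00,01,11,10\}$ with Hamming distance, a four-cycle. Every single center costs $0+1+1+2=4$.

\emph{A whole second center gains at most $2$,} under every metric $d'\le d$. By \eqref{eq:gainh} it is enough to show $\sum_B|h|\le4$. Let $\delta=d'(a,b)$. If $a,b$ are equal or adjacent, then $|h|\le\delta\le1$ at all four points. If they are antipodal, then $|h(a)|=|h(b)|=\delta$, and for each of the other two points $x$ the numbers $d'(a,x),d'(b,x)$ are at most $1$ and have sum at least $\delta$, so $|h(x)|\le2-\delta$.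

\emph{A third of a center gains $\frac43$.} Open each point of $B$ to the extent $\frac13$, which uses $1+\frac13$ centers. Each point is assigned to itself and to its two neighbors and avoids its antipode, so it pays $\frac23$, and $B$ pays $\frac83=4-\frac43$. The rate of gain is $4$ per center, twice the gain of a whole center.

Now add a point $u$ at distance $H$ from all of $B$ and let $k=2$. Taking the center away from $u$ costs $H$ per center, and at least $H/\alpha$ after a perturbation. If $H/\alpha>2$, the whole move never pays. If $H<4$, the fractional move does: it costs $\frac83+\frac H3<4$. Both hold for a suitable $H$ as soon as $\alpha<2$, and Proposition~\ref{prop:gadget} then shows that this five-point instance is $\alpha$-resilient and has no integral LP optimum.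
\end{example}

In general the fractional solution spreads the extra mass over a set $A$ of optimal single centers, so that each point can avoid the member of $A$ that is farthest from it.

\begin{proposition}\label{prop:gadget}
Let $(B,d)$ be a finite metric space of diameter at most $\Delta$, let $S=\operatorname{OPT}_d(B)$, let $A\subseteq B$ be a set of $M\ge2$ optimal single centers, and let $F=\sum_{j\in B}\max_{a\in A}d(a,j)^z$. Let $\alpha\ge1$ and $H>0$ satisfy
\begin{equation}\label{eq:window}
\alpha^z\max\bigl(\Delta^z,\Gamma_\alpha(B)\bigr)<H^z<F-S .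
\end{equation}
Let $X=B\cup\{u\}$ with $d(u,j)=H$ for all $j\in B$. Then $(X,d,2)$ is $\alpha$-resilient with optimal clustering $\{\{u\},B\}$ and integral optimum $S$, and the value of \eqref{eq:lp} is less than $S$.
\end{proposition}

\begin{proof}
The extension of $d$ to $X$ is a metric because $d(v,w)\le\Delta\le2H$ on $B$. Let $d'$ be a metric $\alpha$-perturbation of $d$, possibly $d$ itself. There are three kinds of solutions.
\begin{itemize}
\item $\{u,a\}$ with $a\in B$. Since $d'(u,j)\ge H/\alpha>\Delta\ge d'(a,j)$ for $j\in B$, the induced partition is $\{\{u\},B\}$, without ties. The best such solution costs $\operatorname{OPT}_{d'}(B)$.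
\item $\{a,b\}\subseteq B$, possibly $a=b$. The point $u$ pays at least $(H/\alpha)^z$, and $B$ pays at least $\operatorname{OPT}_{d'}(B)-\Gamma_\alpha(B)$. The total exceeds $\operatorname{OPT}_{d'}(B)$.
\item $\{u\}$. It costs at least $|B|(H/\alpha)^z>|B|\Delta^z\ge\operatorname{OPT}_{d'}(B)$.
\end{itemize}
So $\{\{u\},B\}$ is the unique optimal clustering under $d'$, and for $d'=d$ the optimum is $S$.

For $j\in B$ let $f(j)\in A$ be farthest from $j$. Put $y_a=\frac1{M-1}$ for $a\in A$ and $y_u=1-\frac1{M-1}$, which add up to $2$. Put $x_{aj}=\frac1{M-1}$ for $j\in B$ and $a\in A\setminus\{f(j)\}$, put $x_{uu}=1-\frac1{M-1}$ and $x_{au}=\frac1{M(M-1)}$ for $a\in A$, and let all other variables be $0$. Every point is assigned to the total extent $1$ and $x_{ij}\le y_i$ holds. Since $\sum_{a\in A}\sum_{j\in B}d(a,j)^z=MS$, the cost is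
\[
\frac{MS-F}{M-1}+\frac{H^z}{M-1}=S-\frac{F-S-H^z}{M-1}<S. \qedhere
\]
\end{proof}

The quantity $F-S$ is the fractional rate of gain; in Example~\ref{ex:square} it is $4\cdot2-4=4$. The task is now to find spaces $B$ in which $(F-S)/\Gamma_\alpha(B)$ is large. In both constructions below the bound on the gain holds for all metrics $d'\le d$: it uses only that $d'(a,\cdot)$ is $1$-Lipschitz and bounded by the diameter.

\section{The cube: proof of Theorem~\ref{thm:cube}}\label{sec:cube}

Let $B=\{0,1\}^N$ with Hamming distance $d$, let $m=2^N$ and $\Delta=N$. In the cube every point has an antipode at distance $N$, twice the average distance, while Lipschitz functions fluctuate only on the scale $\sqrt N$. The second fact is the Poincar\'e (Efron--Stein) inequality: for $h:B\to\mathbb{R}$ and a uniformly random $x\in B$,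
\begin{equation}\label{eq:poincare}
\operatorname{Var}h\le\frac14\sum_{i=1}^N\mathbb{E}\bigl(h(x)-h(x\oplus e_i)\bigr)^2 ,
\end{equation}
where $x\oplus e_i$ is $x$ with coordinate $i$ flipped. To see it, expand $h=\sum_{I}\hat h(I)\chi_I$ in the orthonormal basis $\chi_I(x)=(-1)^{\sum_{i\in I}x_i}$, $I\subseteq\{1,\dots,N\}$. Then $h(x)-h(x\oplus e_i)=2\sum_{I\ni i}\hat h(I)\chi_I(x)$, so the right side of \eqref{eq:poincare} is $\sum_I|I|\hat h(I)^2$, while the left side is $\sum_{I\ne\emptyset}\hat h(I)^2$.

\medskip
\noindent\emph{The robust gain.} Let $d'\le d$ be a metric on $B$, let $a,b\in B$ and let $h$ be as in \eqref{eq:gainh}. For neighbors $x,y$ in the cube, $|d'(a,x)-d'(a,y)|\le d'(x,y)\le1$, and $d'(a,\cdot)\le N$, so $|d'(a,x)^2-d'(a,y)^2|\le2N$. The same holds for $b$. Hence $|h(x)-h(y)|\le2$ for $z=1$ and $\le4N$ for $z=2$, and \eqref{eq:poincare} gives $\operatorname{Var}h\le N$ and $\operatorname{Var}h\le4N^3$, respectively. By \eqref{eq:gainh} and Lemma~\ref{lem:var},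
\[
\Gamma_\alpha(B)\le\tfrac12m\sqrt N\quad(z=1),\qquad\Gamma_\alpha(B)\le mN^{3/2}\quad(z=2).
\]
Both bounds are at least $\Delta^z=N^z$, because $2^{N-1}\ge\sqrt N$.

\medskip
\noindent\emph{The fractional rate.} The distance from a fixed point to a uniformly random point is binomial with mean $N/2$ and variance $N/4$. So every point is an optimal single center, with $S=mN/2$ for $z=1$ and $S=m(\frac{N^2}4+\frac N4)$ for $z=2$. Take $A=B$. Then $F=mN^z$, and
\[
F-S=\tfrac12mN\quad(z=1),\qquad F-S=mN^2\cdot\tfrac{3N-1}{4N}\ge\tfrac58mN^2\quad(z=2,\ N\ge2).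
\]

\medskip
\noindent\emph{The window \eqref{eq:window}.} For $z=1$ we have $\alpha\cdot\frac12m\sqrt N<\frac12mN$ because $\alpha<\sqrt N$. For $z=2$ we have $\alpha^2\le\frac12\sqrt N$, so $\alpha^2mN^{3/2}\le\frac12mN^2<\frac58mN^2$. In both cases a suitable $H$ exists, and Proposition~\ref{prop:gadget} proves Theorem~\ref{thm:cube}. \qed

\begin{remark}\label{rem:cubesharp}
In terms of $n=2^N+1$, the cube reaches $\alpha$ of order $(\log n)^{1/(2z)}$. For $z=1$ the loss is real. Take $d'=d$ and antipodal $a,b$. Then $h=2d(a,\cdot)-N$ is distributed as a sum of $N$ independent signs, and the gain is exactly $\frac m2\mathbb{E}|h|$. By H\"older's inequality $\mathbb{E}|h|\ge(\mathbb{E}h^2)^{3/2}/(\mathbb{E}h^4)^{1/2}\ge N^{3/2}/(3N^2)^{1/2}=\sqrt{N/3}$. So on the cube the window \eqref{eq:window} is empty once $\alpha\ge\sqrt{3N}$.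
\end{remark}

\section{An expander with anchors: proof of Theorem~\ref{thm:exp}}\label{sec:exp}

To remove the square root we need a space in which Lipschitz functions have bounded variance while distances are of order $\log n$. Expander graphs have this property.

\subsection*{The expander}
By Gabber and Galil \cite{GG} (see \cite[Theorem 8.2]{HLW}), for each $q$ there is an $8$-regular multigraph on $V=\mathbb{Z}_q^2$ whose nontrivial adjacency eigenvalues are at most $5\sqrt2$ in absolute value. That is, the adjacency matrix $\mathcal{M}$ has the eigenvalue $8$ on the constant vectors and eigenvalues in $[-5\sqrt2,5\sqrt2]$ on their orthogonal complement. The eigenvalue $8$ is simple, so the graph is connected. Let $N=q^2$ and let $\operatorname{dist}$ be the graph distance. We use two facts.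

(E1) \emph{If $h:V\to\mathbb{R}$ changes by at most $\ell$ along each edge, then $\min(\sum_Vh^+,\sum_Vh^-)\le1.05\,\ell N$.} Indeed, summing over neighbors with multiplicity,
\[
(8-5\sqrt2)\,N\operatorname{Var}h\le h^{\top}(8I-\mathcal{M})h=\tfrac12\sum_x\sum_{y\sim x}(h(x)-h(y))^2\le4N\ell^2 ,
\]
so $\frac12\sqrt{\operatorname{Var}h}\le\ell/\sqrt{8-5\sqrt2}\le1.05\,\ell$, and Lemma~\ref{lem:var} applies.

(E2) \emph{A ball of integer radius $s$ has fewer than $2\cdot8^s$ vertices and at least $\min(N,s+1)$.} The upper bound is $1+8+\dots+8^s<\frac87\,8^s$, and the lower bound holds in any connected graph.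

Let $T$ be the largest multiple of $4$ with $64^T\le N$, and let $q$ be large enough that $T\ge40$. Balls of radius $T$ contain a tiny fraction of the vertices. This is an obstacle: in the metric $\min(\operatorname{dist},T)$ a vertex is at the maximal distance $T$ from all but $2\cdot8^T$ vertices, so $F-S\le2\cdot8^T\,T^z$, far below $N$. We need the opposite: centers that are at a moderate distance from most points and unusually \emph{far} from a few. We add such centers by hand. The \emph{anchor} $a_v$ will be at distance about $T$ from most of $V$ and at distance up to $2T$ from the vertices close to $v$.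

\subsection*{The anchors}
Let $W_0\subseteq V$ be a maximal set of vertices with pairwise distances greater than $T/2$. By maximality every $x\in V$ is within distance $T/2$ of some $v(x)\in W_0$. The balls of radius $T/4$ around the points of $W_0$ are disjoint and have at least $T/4+1$ vertices each, so $|W_0|<4N/T$. Let $M$ be any integer in $[4N/T,8N/T]$; note $2\le M\le N/5$. Choose $W$ with $W_0\subseteq W\subseteq V$ and $|W|=M$. There are enough anchors for every vertex to have one that it wants to avoid, and so few that they add little to the gain. The freedom in $M$ will be used to reach every $n$.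

Let $A=\{a_v:v\in W\}$ be new points, $B=V\cup A$, and $\varphi_v(x)=(T-\operatorname{dist}(v,x))^+$. For $x,y\in V$ and $v\ne w$ in $W$ define
\[
d(x,y)=\min(\operatorname{dist}(x,y),2T),\qquad d(a_v,x)=T+e_v+\varphi_v(x),\qquad d(a_v,a_w)=2T .
\]
The small corrections $e_v\ge0$ make all anchors equally good: with $Q=\max_{w\in W}\sum_{x\in V}(T+\varphi_w(x))^z$, we choose $e_v$ so that $\sum_{x\in V}d(a_v,x)^z=Q$, which is possible because the sum is continuous and unbounded in $e_v$ and at most $Q$ at $e_v=0$. As $\varphi_w\le T$ vanishes outside a ball of radius $T$, and $8^T\le8^{-T}N$,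
\[
Q\le NT^z+2\cdot8^T(2T)^z\le NT^z+8\cdot8^{-T}NT^z\le1.01\,NT^z .
\]
From $NT^z+Ne_v\le N(T+e_v)^z\le Q$ we get $e_v\le8\cdot8^{-T}T^2\le1$. So $d(a_v,x)\in[T,2T+1]$.

The function $d$ is a metric of diameter at most $\Delta=2T+1$. On $V$ it is a truncated metric and on $A$ it is equilateral. For a triangle $a_v,x,y$,
\[
|d(a_v,x)-d(a_v,y)|=|\varphi_v(x)-\varphi_v(y)|\le\min(\operatorname{dist}(x,y),T)\le d(x,y)\le2T\le d(a_v,x)+d(a_v,y),
\]
and for a triangle $a_v,a_w,x$ we have $|d(a_v,x)-d(a_w,x)|\le T+1\le2T\le d(a_v,x)+d(a_w,x)$.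

\subsection*{Checking Proposition~\ref{prop:gadget}}
\emph{The anchors are optimal.} Each anchor costs $Q+(M-1)(2T)^z\le NT^z(1.01+\frac8T2^z)\le NT^z(1.01+\frac15 2^z)$. A center $x\in V$ has fewer than $2\cdot8^{2T-1}=64^T/4\le N/4$ vertices at graph distance less than $2T$, so it costs at least $\frac34 2^zNT^z$. Since $1.41\le1.5$ and $1.81\le3$, every anchor is an optimal single center, and $S=Q+(M-1)(2T)^z$.

\emph{The fractional rate.} For $x\in V$ we have $d(a_{v(x)},x)\ge T+(T-\frac T2)=1.5\,T$, and every anchor is at distance $2T$ from another anchor. So $F\ge N(1.5T)^z+M(2T)^z$ and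
\[
F-S\ge(1.5^z-1.01)NT^z\ge0.49\,NT^z .
\]

\emph{The robust gain.} Let $d'\le d$ be a metric on $B$, let $a,b\in B$, and let $h$ be as in \eqref{eq:gainh}. Along an edge of $V$, each of $d'(a,\cdot)$, $d'(b,\cdot)$ changes by at most $1$ and is bounded by $2T+1$. So $h$ changes by at most $\ell=2$ if $z=1$ and $\ell=4(2T+1)$ if $z=2$. On $A$ we use only $|h|\le(2T+1)^z$. Then by (E1)
\[
\min\Bigl(\sum_Bh^+,\sum_Bh^-\Bigr)\le\min\Bigl(\sum_Vh^+,\sum_Vh^-\Bigr)+\sum_A|h|\le1.05\,\ell N+\frac{8N}T(2T+1)^z .
\]
For $z=1$ this is at most $2.1N+17N$. For $z=2$ it is $N(8.4T+4.2+32T+32+\frac8T)\le44NT$, since $T\ge40$. In both cases $\Gamma_\alpha(B)\le44NT^{z-1}$.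

\emph{The window.} Let $H^z=0.48\,NT^z<F-S$, and let $1\le\alpha^z\le T/100$. Then $(H/\alpha)^z\ge48NT^{z-1}$, which exceeds $44NT^{z-1}$, and exceeds $(2T+1)^z$ because $N\ge64^T$. Proposition~\ref{prop:gadget} yields an $\alpha$-resilient instance with $n=N+M+1$ points, $k=2$, and LP value below the integral optimum.

\subsection*{All large $n$}
We have $n\le2N$, and $64^{T+4}>N$ gives $T>\frac16\log_2N-4\ge\frac16(\log_2n-1)-4\ge\frac17\log_2n$ for large $n$. So $\alpha^z=\frac1{700}\log_2n$ lies in $[1,T/100]$ for large $n$. It remains to see that every large $n$ occurs. Write $T_q$ for the value of $T$, which is nondecreasing in $q$ and $O(\log q)$. For given $q$, the number $n$ takes every integer value in $[L_q,U_q]$, where $L_q=q^2(1+4/T_q)+1$ and $U_q=q^2(1+8/T_q)+1$. For large $q$,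
\[
L_{q+1}\le(q+1)^2\Bigl(1+\frac4{T_q}\Bigr)+1\le L_q+2(2q+1)\le L_q+\frac{4q^2}{T_q}=U_q .
\]
Given a large $n$, take the largest $q$ with $L_q\le n$. This $q$ is large, and $n<L_{q+1}\le U_q$. Theorem~\ref{thm:exp} is proved. \qed

\section{Integrality for large $\alpha$: reduction to one cluster}\label{sec:upper}

We turn to Theorem~\ref{thm:upper}. The case $k=1$ was treated in Section~\ref{sec:intro}, and for $n\le k$ opening every point costs $0$. So let $2\le k<n$, and let $(X,d,k)$ be $\alpha$-resilient with $\alpha$ as in the theorem. Until the last step we use only $\alpha\ge11$.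

The plan is to certify optimality by a dual solution. We show that the clusters are separated, that the robust gain inside a cluster is at most $2/\alpha^z$ times the scale $\Lambda$ of the cheapest cluster, and that a dual solution exists if, in each cluster, a certain covering problem can be solved within the budget $\Lambda/4$. Section~\ref{sec:cover} solves the covering problem at a cost of $O(\log n)$ times the robust gain.

\subsection{Separation}
Let $X_1,\dots$ be the parts of the optimal clustering.

\begin{lemma}\label{lem:structure}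
There are exactly $k$ parts. Let $d'$ be a metric $\alpha$-perturbation of $d$. Every optimal solution for $d'$ consists of one $d'$-optimal single center of each $X_l$, and the optimum is $\sum_l\operatorname{OPT}_{d'}(X_l)$. Conversely, if $c'_l\in X_l$ is a $d'$-optimal single center of $X_l$ for each $l$, then $\{c'_1,\dots,c'_k\}$ is optimal for $d'$, and $c'_l$ is a nearest center for every point of $X_l$.
\end{lemma}

\begin{proof}
An optimal solution has exactly $k$ centers, since otherwise opening one more point lowers the cost. Each center is its own unique nearest center, so the induced partition has $k$ parts, and each part contains the center to which it is assigned. By resilience the parts are the $X_l$. So the optimum has the form $\sum_l\sum_{j\in X_l}d'(c''_l,j)^z$ with $c''_l\in X_l$, and is at least $\sum_l\operatorname{OPT}_{d'}(X_l)$. The solution $\{c'_1,\dots,c'_k\}$ costs at most this sum, and strictly less if some point of some $X_l$ has a center nearer than $c'_l$. All the statements follow.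
\end{proof}

Fix an optimal solution $\{c_1,\dots,c_k\}$ for $d$ with $c_i\in X_i$. Put
\[
r(j)=d(j,c_i)\ \ (j\in X_i),\qquad n_i=|X_i|,\qquad s_i=\min_{l\ne i}d(c_i,c_l).
\]
The next lemma is the center proximity property of Angelidakis, Makarychev and Makarychev \cite{AMM}; we include the proof.

\begin{lemma}\label{lem:prox}
If $p\in X_i$ and $l\ne i$, then $d(p,c_l)>\alpha\,r(p)$.
\end{lemma}

\begin{proof}
Suppose $d(p,c_l)\le\alpha r(p)$. We shrink the single distance from $p$ to $c_l$ to $r(p)$ and pass to shortest paths. A shortest path uses the new edge at most once, so the resulting metric is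
\[
d'(v,w)=\min\{d(v,w),\ d(v,p)+r(p)+d(c_l,w),\ d(w,p)+r(p)+d(c_l,v)\}.
\]
Since $r(p)\ge d(p,c_l)/\alpha$, the last two terms are at least $d(v,w)/\alpha$, so $d'$ is a metric $\alpha$-perturbation. The shortcut is useless inside $X_i$: for $v,w\in X_i$ we have $d(c_l,w)\ge d(c_i,w)$, so $d(v,p)+r(p)+d(c_l,w)\ge d(v,p)+d(p,c_i)+d(c_i,w)\ge d(v,w)$. It is useless inside $X_l$: for $v,w\in X_l$ we have $d(v,p)+r(p)\ge d(v,c_i)\ge d(v,c_l)$, so $d(v,p)+r(p)+d(c_l,w)\ge d(v,w)$. Hence $c_i$ and $c_l$ remain optimal single centers of their clusters. By Lemma~\ref{lem:structure} they belong to an optimal solution for $d'$ in which $c_i$ is a nearest center of $p$. But $d'(p,c_l)\le r(p)=d'(p,c_i)$, so $c_l$ is a nearest center of $p$ too. Breaking the tie in favor of $c_l$ gives an optimal clustering in which $p\in X_i$ and $c_l\in X_l$ lie in one part, contrary to resilience.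
\end{proof}

\begin{corollary}\label{cor:sep}
Let $p\in X_i$, $q\in X_l$ and $l\ne i$. Then
\[
\text{\rm(a)}\ \ (\alpha-1)\,r(p)<d(p,q),\qquad\text{\rm(b)}\ \ r(p)\le\frac{s_i}{\alpha-1}\le\frac{s_i}{10},\qquad\text{\rm(c)}\ \ s_i\le1.2\,d(p,q).
\]
\end{corollary}

\begin{proof}
Lemma~\ref{lem:prox} gives $\alpha r(p)<d(p,q)+r(q)$ and $\alpha r(q)<d(p,q)+r(p)$. Multiplying the first by $\alpha$ and inserting the second gives $(\alpha^2-1)r(p)<(\alpha+1)d(p,q)$, which is (a). Part (b) is (a) applied to $p$ and the center nearest to $c_i$ in the sharper form $\alpha r(p)<d(p,c_m)\le r(p)+s_i$, where $d(c_i,c_m)=s_i$. For (c), $s_i\le d(c_i,c_l)\le r(p)+d(p,q)+r(q)\le(1+\frac2{\alpha-1})d(p,q)$ by (a).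
\end{proof}

\subsection{The robust gain of a cluster is small}
Closing the center of $X_i$ and sending its points to the nearest other cluster costs about $n_is_i^z$. Let
\[
\Lambda=\min_in_is_i^z=n_*s_*^z>0,\qquad R=\frac{2\Lambda}{\alpha^z},
\]
where $*$ is an index attaining the minimum. In the instances of Proposition~\ref{prop:gadget} the cheapest cluster is $\{u\}$ and $\Lambda=H^z$. The next lemma is a converse to the resilience part of that proposition: we shrink everything outside $X_i$, which makes $X_*$ cheap to close, and use the freed center in $X_i$.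

\begin{lemma}\label{lem:smallgain}
For every $i\ne*$ we have $\Gamma_{10}(X_i)\le R$.
\end{lemma}

\begin{proof}
Let $d'_i$ be a metric on $X_i$ with $d/10\le d'_i\le d$ and let $a,b\in X_i$. Let $d'=d'_i$ on pairs inside $X_i$ and $d'=d/(\alpha-1)$ on all other pairs. Then $d/\alpha\le d'\le d$. A triangle with three vertices in $X_i$ is governed by $d'_i$, and one with at most one vertex in $X_i$ by a multiple of $d$. For $x,y\in X_i$ and $w\notin X_i$, Corollary~\ref{cor:sep}(a) gives
\[
d'(x,y)\le r(x)+r(y)\le\frac{d(x,w)+d(y,w)}{\alpha-1}=d'(x,w)+d'(w,y),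
\]
and, because $\frac1{\alpha-1}\le\frac1{10}$,
\[
d'(x,w)\le\frac{d(x,y)}{\alpha-1}+\frac{d(y,w)}{\alpha-1}\le d'(x,y)+d'(y,w).
\]
The last inequality is the reason for the lower bound $d/10$. So $d'$ is a metric $\alpha$-perturbation, and by Lemma~\ref{lem:structure} its optimum is $\operatorname{OPT}_{d'_i}(X_i)+\sum_{l\ne i}\operatorname{OPT}_{d'}(X_l)$.

Compare with the solution $\{a,b\}\cup\{c_l:l\ne i,*\}$, which has at most $k$ centers. Let $X_i$ use the nearer of $a,b$. For $l\ne i,*$ let $X_l$ use $c_l$; this costs $\operatorname{OPT}_{d'}(X_l)$, since $d'$ is a multiple of $d$ on $X_l$. It follows that $\operatorname{gain}_{d'_i}(a,b)$ is at most what $X_*$ pays. Let $c_m$ be the center with $d(c_*,c_m)=s_*$, and let $j\in X_*$. If $m\ne i$, then $j$ uses $c_m$ at $d'$-distance $d(j,c_m)/(\alpha-1)$. If $m=i$, then $j$ uses $a$. By Corollary~\ref{cor:sep}(a), $d(j,a)\le d(j,c_i)+r(a)\le d(j,c_i)+\frac{d(j,a)}{\alpha-1}$, so $d'(j,a)=\frac{d(j,a)}{\alpha-1}\le\frac{d(j,c_m)}{\alpha-2}$. By Corollary~\ref{cor:sep}(b), $d(j,c_m)\le s_*+r(j)\le\frac\alpha{\alpha-1}s_*$.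 In both cases $j$ pays at most
\[
\Bigl(\frac{s_*}\alpha\Bigr)^z\Bigl(\frac{\alpha^2}{(\alpha-1)(\alpha-2)}\Bigr)^z\le\Bigl(\frac{s_*}\alpha\Bigr)^z\Bigl(\frac{121}{90}\Bigr)^2<2\Bigl(\frac{s_*}\alpha\Bigr)^z,
\]
since the fraction is decreasing in $\alpha\ge11$. Summing over $X_*$ gives at most $R$.
\end{proof}

\subsection{The dual certificate}
We need only weak duality. Think of $\pi_j$ as a price that $j$ offers and of $\lambda$ as the price of one center.

\begin{lemma}\label{lem:dual}
Let $\pi_j\in\mathbb{R}$ $(j\in X)$ and $\lambda\ge0$ satisfy $\sum_{j}(\pi_j-d(a,j)^z)^+\le\lambda$ for every $a\in X$. Then every feasible solution of \eqref{eq:lp} costs at least $\sum_j\pi_j-k\lambda$.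
\end{lemma}

\begin{proof}
Let $\beta_{aj}=(\pi_j-d(a,j)^z)^+$. Then $d(a,j)^z\ge\pi_j-\beta_{aj}$, and
\[
\sum_{a,j}d(a,j)^zx_{aj}\ge\sum_j\pi_j-\sum_{a,j}\beta_{aj}x_{aj}\ge\sum_j\pi_j-\sum_ay_a\sum_j\beta_{aj}\ge\sum_j\pi_j-k\lambda.\qedhere
\]
\end{proof}

Take $\lambda=\Lambda/4$ and $\pi_j=r(j)^z+\theta_j$, where the surcharges $\theta_j\ge0$ satisfy $\sum_{j\in X_i}\theta_j=\lambda$ for each $i$: every cluster pays for exactly one center. The bound of Lemma~\ref{lem:dual} is then $\sum_jr(j)^z$, the integral optimum. So Theorem~\ref{thm:upper} holds once we find surcharges for which no point $a$ collects more than $\lambda$. For $a,j\in X_i$ let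
\[
h_a(j)=d(a,j)^z-r(j)^z ,
\]
the change in the cost of $j$ when $c_i$ is replaced by $a$. It suffices to have, for each $i$:
\begin{align}
&\theta_j\le0.45\,s_i^z&&\text{for all }j\in X_i,\label{eq:cross}\\
&\sum_{j\in X_i}\min(\theta_j,h_a^+(j))\ge\sum_{j\in X_i}h_a^-(j)&&\text{for all }a\in X_i.\label{eq:inner}
\end{align}
Indeed, let $j\in X_i$ and $a\notin X_i$. Corollary~\ref{cor:sep}(b),(c) and \eqref{eq:cross} give $\pi_j\le(0.1+0.45)s_i^z\le1.2^{-2}s_i^z\le d(a,j)^z$, so $j$ contributes nothing to points of other clusters. And for $a\in X_i$, the identities $(\theta-h)^+=\theta-\min(\theta,h)$ and $\min(\theta,h)=\min(\theta,h^+)-h^-$, the latter for $\theta\ge0$, give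
\[
\sum_{j\in X_i}(\pi_j-d(a,j)^z)^+=\sum_{j\in X_i}(\theta_j-h_a(j))^+=\lambda-\sum_{j\in X_i}\min(\theta_j,h_a^+(j))+\sum_{j\in X_i}h_a^-(j),
\]
which is at most $\lambda$ exactly when \eqref{eq:inner} holds. In words: the points that prefer $a$ to $c_i$ offer $a$ the extra amount $\sum h_a^-$, and the surcharges must sit on points that dislike $a$ enough to withhold as much. Corollary~\ref{cor:sep}(b) also gives
\begin{equation}\label{eq:hsmall}
h_a^+(j)\le d(a,j)^z\le(r(a)+r(j))^z\le(s_i/5)^z\le0.2\,s_i^z\qquad(a,j\in X_i).
\end{equation}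

\emph{The cluster $X_*$.} Lemma~\ref{lem:smallgain} says nothing here, but the budget per point is large. Take $\theta_j=\lambda/n_*=s_*^z/4$. Then \eqref{eq:cross} holds, and by \eqref{eq:hsmall} the condition \eqref{eq:inner} reads $\sum_jh_a(j)\ge0$, which holds because $c_*$ is an optimal single center.

\emph{The other clusters.} For these $n_i$ may be so large that uniform surcharges are too thin, and we need the following result, proved in Section~\ref{sec:cover}.

\begin{proposition}\label{prop:cover}
Let $n\ge2$, let $(Y,d)$ be a metric space with at most $n$ points, let $c$ be an optimal single center, and let $h_a(j)=d(a,j)^z-d(c,j)^z$. Let $R>0$ satisfy $\Gamma_{10}(Y)\le R$. Then there is $t:Y\to[0,\infty)$ with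
\begin{equation}\label{eq:cover}
\sum_{j\in Y}\min(t_j,h_a^+(j))\ge\sum_{j\in Y}h_a^-(j)\qquad\text{for all }a\in Y
\end{equation}
and $\sum_jt_j\le K_zR\lceil\log_2n\rceil$, where $K_1=71$ and $K_2=667$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Proposition~\ref{prop:cover}]
Let $i\ne*$. By Lemma~\ref{lem:smallgain} the proposition applies to $Y=X_i$, $c=c_i$ and $R=2\Lambda/\alpha^z=8\lambda/\alpha^z$. We have $8K_1=568$ and $8K_2=5336\le5476=74^2$, so the hypothesis on $\alpha$ gives $\alpha^z\ge8K_z\lceil\log_2n\rceil$ and $\sum_jt_j\le\lambda$. By \eqref{eq:hsmall}, replacing $t_j$ by $\min(t_j,0.2s_i^z)$ does not change the left side of \eqref{eq:cover}, so we may assume $t_j\le0.2s_i^z$. Spread the unused budget evenly: $\theta_j=t_j+\frac1{n_i}(\lambda-\sum_{j'\in X_i}t_{j'})$. Then $\sum_{X_i}\theta_j=\lambda$, condition \eqref{eq:inner} follows from $\theta\ge t$, and $\theta_j\le0.2s_i^z+\frac\Lambda{4n_i}\le0.45s_i^z$ because $\Lambda\le n_is_i^z$.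
\end{proof}

\begin{remark}\label{rem:link}
The covering problem is the dual face of the fractional rate. If $a$ is an optimal single center, then $\sum h_a^+=\sum h_a^-$, so \eqref{eq:cover} forces $t\ge h_a^+$. For a set $A\ni c$ of optimal single centers this gives $\sum_jt_j\ge\sum_j\max_{a\in A}h_a(j)=F-S$. On the square with $c=00$ and $z=1$, the functions $h^+_{11},h^+_{01},h^+_{10}$ have mass $2$ each: the first is $2$ at $00$, the second is $1$ at $00$ and $10$, the third is $1$ at $00$ and $01$. Their maximum has mass $4$. Proposition~\ref{prop:cover} says that such a maximum has mass $O(R\log n)$.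
\end{remark}

\section{Covering within one cluster: proof of Proposition~\ref{prop:cover}}\label{sec:cover}

Write $r(j)=d(c,j)$. The hypothesis for $d'=d$ and the pair $a,c$ reads $\sum_j(r(j)^z-\min(r(j),d(a,j))^z)\le R$, that is,
\begin{equation}\label{eq:basic}
\sum_{j\in Y}h_a^-(j)\le R\qquad\text{for all }a\in Y.
\end{equation}
So each single $a$ can be served by a function $g_a\le h_a^+$ of mass at most $R$, and $t=\max_ag_a$ serves all of them. The difficulty is that the maximum of $n$ functions of mass $R$ could have mass $nR$. We shall show that merging two families raises the mass of the maximum by only $O(R)$ over the larger of the two. Otherwise the two maxima would differ much in both directions, and a perturbed metric in which they appear as the distance functions of two points would have a large gain by Lemma~\ref{lem:minmax}. Halving the family repeatedly then costs $O(R\log n)$. To be realized as distance functions, the $g_a$ must come from bounded Lipschitz functions, and this needs a scale.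

\subsection{The scale and the far points}
Let $\nu(\sigma)=|\{j:r(j)\le\sigma\}|$. The function $\nu(\sigma)\sigma^z$ is nondecreasing and right-continuous, tends to $0$ as $\sigma\to0$, and is unbounded because $\nu\ge1$. So there is a least $\rho>0$ with $\nu(\rho)\rho^z\ge R$. Let
\[
J_0=\{j:r(j)<\rho\},\qquad J_1=\{j:r(j)\ge\rho\}.
\]
Letting $\sigma\uparrow\rho$ in $\nu(\sigma)\sigma^z<R$ gives $|J_0|\rho^z\le R$. Thus the open ball $J_0$ is light enough to be ignored at a cost $O(R)$, while the closed ball is heavy enough to withhold $R$ from every far point. Let $t^0_j=R/\nu(\rho)\le\rho^z$ if $r(j)\le\rho$ and $t^0_j=0$ otherwise, so $\sum_jt^0_j=R$. If $r(a)\ge4\rho$ and $r(j)\le\rho$, then $d(a,j)\ge3\rho$ and $h_a(j)\ge(3^z-1)\rho^z\ge t^0_j$. Hence $\sum_j\min(t^0_j,h_a^+(j))=R$, and by \eqref{eq:basic} every $t\ge t^0$ satisfies \eqref{eq:cover} for all $a$ with $r(a)\ge4\rho$. For $a=c$ there is nothing to prove, as $h_c=0$.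

\subsection{The near points}
Let $I_0=\{a\ne c:r(a)<4\rho\}$. If $I_0$ is empty, $t=t^0$ proves the proposition, so let $I_0\ne\emptyset$. The mass of $h_a^+$ may be far larger than $R$. We cut it down by truncating at a height, which keeps the Lipschitz property. For $a\in I_0$ and $\tau_a\in[0,r(a)]$ let
\[
\psi_a=\min\bigl((d(a,\cdot)-r)^+,\tau_a\bigr),\qquad g_a=(r+\psi_a)^z-r^z .
\]
As $r+\psi_a\le\max(r,d(a,\cdot))$, we have $0\le g_a\le h_a^+$. The sum $\sum_jg_a(j)$ is continuous in $\tau_a$. It is $0$ at $\tau_a=0$. At $\tau_a=r(a)$ the truncation is inactive, because $d(a,j)-r(j)\le r(a)$, and the sum is $\sum h_a^+\ge\sum h_a^-$ by optimality of $c$. Choose $\tau_a$ so that $\sum_jg_a(j)=\sum_jh_a^-(j)\le R$. For nonempty $I\subseteq I_0$ put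
\[
\Psi_I=\max_{a\in I}\psi_a,\qquad G_I=\max_{a\in I}g_a=(r+\Psi_I)^z-r^z ,
\]
and let $t=\max(t^0,G_{I_0})$. For $a\in I_0$ we have $\min(t,h_a^+)\ge g_a$, so \eqref{eq:cover} holds for all $a\in Y$. It remains to bound the mass of $t$.

\begin{lemma}[merging]\label{lem:merge}
For nonempty $I',I''\subseteq I_0$,
\[
\min\Bigl(\sum_{J_1}(G_{I'}-G_{I''})^+,\ \sum_{J_1}(G_{I''}-G_{I'})^+\Bigr)\le R',
\]
where $R'=64R$ for $z=1$ and $R'=640R$ for $z=2$.
\end{lemma}

Assume the lemma. Since $G_{I'\cup I''}=\max(G_{I'},G_{I''})$, the second equality of Lemma~\ref{lem:minmax} gives $\sum_{J_1}G_{I'\cup I''}\le\max(\sum_{J_1}G_{I'},\sum_{J_1}G_{I''})+R'$. By induction on $|I|$ we get $\sum_{J_1}G_I\le R+R'\lceil\log_2|I|\rceil$: a single $g_a$ has mass at most $R$, and a set of size $s\ge2$ splits into two nonempty sets of size at most $\lceil s/2\rceil$, with $\lceil\log_2\lceil s/2\rceil\rceil=\lceil\log_2s\rceil-1$. On $J_0$ we have $g_a(j)\le d(a,j)^z\le(5\rho)^z$, so $\sum_{J_0}G_{I_0}\le5^zR$. Therefore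
\[
\sum_jt_j\le R+5^zR+R+R'\lceil\log_2n\rceil ,
\]
which is at most $(7+64)R\lceil\log_2n\rceil$ for $z=1$ and $(27+640)R\lceil\log_2n\rceil$ for $z=2$. This proves Proposition~\ref{prop:cover}, given Lemma~\ref{lem:merge}.

\subsection{Prescribing the distances from two points}
Resilience speaks only about metrics, so we must know which pairs of functions can be the new distances from two points $c$ and $b$. The triangle inequalities with $c$ and $b$ give necessary conditions, and with the Lipschitz property they are sufficient.

\begin{lemma}\label{lem:prescribe}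
Let $b\ne c$ be points of $Y$, let $\kappa>0$, and let $\hat p,\hat q:Y\to[0,\infty)$ satisfy
\begin{itemize}
\item[\rm(i)] $\hat p,\hat q$ are $1$-Lipschitz, $\hat p(c)=\hat q(b)=0$ and $\hat p(b)=\hat q(c)=\kappa$;
\item[\rm(ii)] $|\hat p-\hat q|\le\kappa$;
\item[\rm(iii)] $\hat p+\hat q\ge\kappa$;
\item[\rm(iv)] $\hat p\ge d(c,\cdot)/10$ and $\hat q\ge d(b,\cdot)/10$.
\end{itemize}
Let $d'(v,v)=0$ and $d'(v,w)=\min\{d(v,w),\ \hat p(v)+\hat p(w),\ \hat q(v)+\hat q(w)\}$ for $v\ne w$. Then $d'$ is a metric with $d/10\le d'\le d$, $d'(c,\cdot)=\hat p$ and $d'(b,\cdot)=\hat q$.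
\end{lemma}

\begin{proof}
The three terms are the direct route, the route through $c$ and the route through $b$. By (iv), $\hat p(v)+\hat p(w)\ge\frac1{10}(d(c,v)+d(c,w))\ge\frac1{10}d(v,w)$, and the same holds for $\hat q$ with $b$. So $d/10\le d'\le d$. For the triangle inequality $d'(v,w)\le d'(v,x)+d'(x,w)$ let $v,w,x$ be distinct and consider which terms attain the two minima on the right; up to exchanging $v$ and $w$ the cases are these. Two direct terms: use the triangle inequality for $d$. Two $\hat p$-terms: the sum is $\hat p(v)+2\hat p(x)+\hat p(w)\ge\hat p(v)+\hat p(w)$. A direct term and a $\hat p$-term: $d(v,x)+\hat p(x)+\hat p(w)\ge\hat p(v)+\hat p(w)$ by (i). These two cases hold verbatim for $\hat q$. A $\hat p$-term and a $\hat q$-term: $\hat p(v)+\hat p(x)+\hat q(x)+\hat q(w)\ge\hat p(v)+\kappa+\hat q(w)\ge\hat p(v)+\hat p(w)$ by (iii) and (ii). Finally, for $j\ne c$ we have $d'(c,j)=\min\{d(c,j),\hat p(j),\kappa+\hat q(j)\}=\hat p(j)$, since $\hat p\le d(c,\cdot)$ by (i) and $\hat p\le\kappa+\hat q$ by (ii). Exchanging the roles gives $d'(b,\cdot)=\hat q$.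
\end{proof}

\subsection{Proof of the merging lemma}
Write $\Psi',\Psi'',G',G''$ for the functions attached to $I',I''$. Let $b\in I_0$ maximize $r$ on $I_0$ and let $D=r(b)$, so $0<D<4\rho$. Each $\psi_a$ is $2$-Lipschitz with values in $[0,D]$, hence so are $\Psi'$ and $\Psi''$.

\medskip
\noindent\emph{Step 1: the perturbed metric.} On $J_1$ we want $c$ to see the distances $\frac12r+\frac1{16}\Psi'$ and $b$ to see $\frac12r+\frac1{16}\Psi''$. The factor $\frac12$ leaves room below $r$, since distances may only shrink. The factor $\frac1{16}$ makes the two profiles differ by at most half of the new distance between $c$ and $b$. Near $c$ we raise the profiles to a floor, so that $c$ and $b$ do not come too close: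
\[
E'=\max\bigl(\tfrac12r+\tfrac1{16}\Psi',\tfrac12\rho\bigr),\qquad E''=\max\bigl(\tfrac12r+\tfrac1{16}\Psi'',\tfrac12\rho\bigr).
\]
These functions are $1$-Lipschitz, as $\frac12+\frac18\le1$, and $|E'-E''|\le D/16$. On $J_1$ the floor is inactive:
\begin{equation}\label{eq:EJ1}
E'=\tfrac12r+\tfrac1{16}\Psi'\le\tfrac12r+\tfrac14\rho\le\tfrac34r,\qquad E''=\tfrac12r+\tfrac1{16}\Psi''\le\tfrac34r\qquad\text{on }J_1.
\end{equation}
We make the profiles vanish at $c$ and $b$, and then enforce (ii):
\[
p=\min(r,E'),\quad q=\min(d(b,\cdot),E''),\quad\kappa=\min\{p(b),q(c),\rho\},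
\]
\[
\hat p=\min(p,\kappa+q),\qquad\hat q=\min(q,\kappa+p).
\]
Both $p(b)$ and $q(c)$ lie between $\min(D,\frac12\rho)\ge D/8$ and $D$, and $\rho>D/4$. So
\[
D/8\le\kappa\le\min(D,\rho).
\]
We check the conditions of Lemma~\ref{lem:prescribe}.

(i) Minima of $1$-Lipschitz functions are $1$-Lipschitz. From $p(c)=q(b)=0$ we get $\hat p(c)=\hat q(b)=0$, $\hat p(b)=\min(p(b),\kappa)=\kappa$ and $\hat q(c)=\min(q(c),\kappa)=\kappa$.

(ii) $\kappa+\hat q=\min(\kappa+q,2\kappa+p)\ge\hat p$ and $\kappa+\hat p=\min(\kappa+p,2\kappa+q)\ge\hat q$.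

(iii) At a point where $\hat p=\kappa+q$ or $\hat q=\kappa+p$ there is nothing to prove. Elsewhere $\hat p+\hat q=p+q$ is one of four sums: $r+d(b,\cdot)\ge D\ge\kappa$; $E'+d(b,\cdot)\ge E'(b)\ge p(b)\ge\kappa$; $r+E''\ge E''(c)\ge q(c)\ge\kappa$; $E'+E''\ge\rho\ge\kappa$. The second and third use the Lipschitz property.

(iv) We have $\hat p=\min(r,E',\kappa+d(b,\cdot),\kappa+E'')$, where $E',E''\ge\frac12r$ and $\kappa+d(b,\cdot)\ge\frac18(D+d(b,\cdot))\ge\frac18r$. We have $\hat q=\min(d(b,\cdot),E'',\kappa+r,\kappa+E')$, where $E',E''\ge\frac12\max(r,\rho)\ge\frac1{10}(r+4\rho)\ge\frac1{10}(r+D)\ge\frac1{10}d(b,\cdot)$ and $\kappa+r\ge\frac18(D+r)\ge\frac18d(b,\cdot)$. Here we use that $b$ is a near point.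

Let $d'$ be the metric of Lemma~\ref{lem:prescribe}. On $J_1$ we have $p=E'$ by \eqref{eq:EJ1}, and $\kappa\ge|E'-E''|$. Hence $\hat p=\min(E',\kappa+d(b,\cdot))$ and $\hat q=\min(E'',d(b,\cdot))$ there, and so
\begin{equation}\label{eq:values}
\min(E',d(b,\cdot))\le\hat p\le E',\qquad\min(E'',d(b,\cdot))\le\hat q\le E''\qquad\text{on }J_1.
\end{equation}

\medskip
\noindent\emph{Step 2: the centers $c,b$ together are cheap.} By \eqref{eq:values}, and by $\hat p\le r<\rho$ on $J_0$,
\[
\sum_{j\in Y}\min(d'(c,j),d'(b,j))^z\le\sum_{J_1}\min(E',E'')^z+|J_0|\rho^z\le\sum_{J_1}\min(E',E'')^z+R .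
\]

\medskip
\noindent\emph{Step 3: every single center is expensive.} The gain is measured against the best single center for $d'$, which need not be $c$ or $b$. A third point $v$ might reach each $j$ through the better of $c$ and $b$. It cannot do so for free: by (iii), $\hat p(v)\ge\kappa/2$ or $\hat q(v)\ge\kappa/2$, and $\kappa/2\ge D/16\ge|E'-E''|$. Suppose $\hat p(v)\ge\kappa/2$ and let $j\in J_1$. By \eqref{eq:values},
\[
\hat p(v)+\hat p(j)\ge\tfrac\kappa2+\min(E'(j),d(b,j))\ge\min(E''(j),d(b,j)),\qquad\hat q(v)+\hat q(j)\ge\min(E''(j),d(b,j)).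
\]
Hence $d'(v,j)\ge\min(E''(j),d(b,j),d(v,j))$, also for $v=j$, where both sides vanish. Since $\min(\xi,\eta,\zeta)\ge\xi-(\xi-\eta)^+-(\xi-\zeta)^+$ and $E''(j)\le r(j)$,
\[
d'(v,j)^z\ge E''(j)^z-(r(j)^z-d(b,j)^z)^+-(r(j)^z-d(v,j)^z)^+=E''(j)^z-h_b^-(j)-h_v^-(j).
\]
By \eqref{eq:basic}, $\sum_{j\in J_1}d'(v,j)^z\ge\sum_{J_1}(E'')^z-2R$. If instead $\hat q(v)\ge\kappa/2$, then both $\hat q(v)+\hat q(j)$ and $\hat p(v)+\hat p(j)$ are at least $\min(E'(j),d(b,j))$, and the same computation gives the bound with $E'$. Therefore
\[
\operatorname{OPT}_{d'}(Y)\ge\min\Bigl(\sum_{J_1}(E')^z,\sum_{J_1}(E'')^z\Bigr)-2R .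
\]

\medskip
\noindent\emph{Step 4: conclusion.} The hypothesis gives $\operatorname{gain}_{d'}(c,b)\le R$. With Steps 2 and 3 and the first equality of Lemma~\ref{lem:minmax},
\begin{equation}\label{eq:fourR}
\min\Bigl(\sum_{J_1}\bigl((E')^z-(E'')^z\bigr)^+,\ \sum_{J_1}\bigl((E'')^z-(E')^z\bigr)^+\Bigr)\le4R .
\end{equation}
On $J_1$, by \eqref{eq:EJ1}, both $(E')^z-(E'')^z$ and $G'-G''$ have the sign of $\Psi'-\Psi''$. For $z=1$ we have $G'-G''=\Psi'-\Psi''=16(E'-E'')$, and \eqref{eq:fourR} gives the lemma with $R'=16\cdot4R$. For $z=2$,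
\[
|(E')^2-(E'')^2|=\tfrac1{16}|\Psi'-\Psi''|\,(E'+E'')\ge\tfrac1{16}|\Psi'-\Psi''|\,r,
\]
\[
|G'-G''|=|\Psi'-\Psi''|\,(2r+\Psi'+\Psi'')\le10\,r\,|\Psi'-\Psi''|,
\]
because $\Psi',\Psi''\le D<4\rho\le4r$ on $J_1$. So $|G'-G''|\le160\,|(E')^2-(E'')^2|$, and $R'=160\cdot4R$. This proves Lemma~\ref{lem:merge}, and with it Proposition~\ref{prop:cover} and Theorem~\ref{thm:upper}. \qed

\begin{thebibliography}{9}

\bibitem{AMM}
Angelidakis, Makarychev, and Makarychev, STOC 2017.

\bibitem{CG}
Chandra Chekuri and Shalmoli Gupta, \emph{Perturbation Resilient Clustering for $k$-Center and Related Problems via LP Relaxations}, arXiv:1806.04202 (2018).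

\bibitem{GG}
Gabber and Galil, J. Comput. System Sci., 1981.

\bibitem{HLW}
Hoory, Linial, and Wigderson, \emph{Expander graphs and their applications}.

\end{thebibliography}
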